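# Positive solutions whose ratio does not converge: $p$-Laplace equations with a Fuchsian potential

## 1. The functions $1$ and $|x|^{-1}$ in $\mathbb R^9\setminus\{0\}$ for $p=5$

Write $\Delta_p(w)=\operatorname{div}(|\nabla w|^{p-2}\nabla w)$. For a radial function $w(r)$, $r=|x|$,
$$\Delta_p w=r^{1-d}\big(r^{d-1}|w'|^{p-2}w'\big)'.$$
Take $p=5$, $d=9$, $X=\mathbb R^9\setminus\{0\}$. Constants are $5$-harmonic. So is $w=r^{-1}$, because $r^{8}|w'|^3w'=r^8\cdot r^{-6}\cdot(-r^{-2})=-1$ is constant. Two facts about the pair $1,\ |x|^{-1}$ can be checked by hand.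

*Their ratio has a limit at each end.* The quotient $|x|^{-1}/1$ tends to $\infty$ at $0$ and to $0$ at $\infty$.

*Each is the small one at one end.* Let $O$ be a bounded open subset of $X$ containing a punctured ball around $0$, and let $\Gamma=\partial O\cap X$. Let $\hat v>0$ be continuous on $O\cup\Gamma$, with $-\Delta_5\hat v\ge0$ weakly in $O$ and $\hat v\ge1$ on $\Gamma$. Then $\hat v\ge1$ in $O$. To see this, compare with $s_\varepsilon=1-\varepsilon|x|^{-1}$, which is $5$-harmonic, is less than $1$, and is negative near $0$. The set $\{s_\varepsilon>\hat v\}$ therefore has compact closure in $O$, and $(s_\varepsilon-\hat v)^+$ is a legitimate test function. With $\Phi(z)=|z|^{p-2}z$ we get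
$$\int(\Phi(\nabla s_\varepsilon)-\Phi(\nabla\hat v))\cdot\nabla(s_\varepsilon-\hat v)^+\le0 .$$
By strict monotonicity of $\Phi$ the gradient of $(s_\varepsilon-\hat v)^+$ vanishes, hence so does the function. Let $\varepsilon\to0$. So near $0$ the constant $1$ is dominated by every positive supersolution that dominates it on $\Gamma$. The function $|x|^{-1}$ has no such property near $0$: on $\{|x|<1\}$ it equals $\hat v\equiv1$ at $|x|=1$ and exceeds it inside. Near $\infty$ the roles are exchanged. There $|x|^{-1}$ is the dominated one (compare with $|x|^{-1}-\varepsilon$), and $1$ is not, since $1>|x|^{-1}$ for $|x|>1$.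

Now add a scale-invariant potential. For $w=r^\tau$ one computes $\Delta_5w=\Lambda(\tau)\,r^{-5}w^4$ with $\Lambda(\tau)=4|\tau|^3\tau(\tau+1)$, so $|x|^\tau$ solves $-\Delta_5w+\Lambda(\tau)|x|^{-5}w^4=0$. On $(-1,0)$ put $\tau=-\sigma$. Then $\Lambda=-4\sigma^4(1-\sigma)$, with minimum $-\frac{1024}{3125}$ at $\sigma=\frac45$. For $\lambda\in(-\frac{1024}{3125},0)$ there are two exponents in $(-1,0)$ with $\Lambda=\lambda$, and the ratio of the two powers again tends to $0$ or $\infty$ at each end.

Is this the general picture for potentials of size $|x|^{-p}$? Must two positive solutions always have a limiting ratio at a singular point, and is there always exactly one solution, up to a constant factor, that is the small one away from a given end? We shall see that for $p>4$, $p\neq d$, the answer to both questions is no, even for very small potentials. There are two solutions between $\frac12$ and $2$ that agree on one cone and differ by a fixed factor on another.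

## 2. Fuchsian singularities, regular points, minimal growth

Let $X\subset\mathbb R^d$ be a domain, $d\ge2$, $1<p<\infty$, $V\in L^\infty_{\rm loc}(X)$ real valued, and consider
$$Q'(u):=-\Delta_p(u)+V|u|^{p-2}u=0\quad\text{in }X.\tag{1}$$
Solutions and supersolutions are weak, lie in $W^{1,p}_{\rm loc}$, and are continuous. A supersolution satisfies $\int\Phi(\nabla w)\cdot\nabla\varphi+V\Phi(w)\varphi\ge0$ for $0\le\varphi\in C_c^\infty$; for subsolutions the sign is reversed. Let $\hat X$ be the closure of $X$ in $\mathbb R^d\cup\{\infty\}$ and $\partial\hat X$ the boundary of $X$ there. A **neighborhood of $\zeta\in\partial\hat X$ in $X$** is a set $X'=U\cap X$ with $U$ an open neighborhood of $\zeta$ in $\mathbb R^d\cup\{\infty\}$. The point $\zeta$ is in one of these settings: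

* (a) $\zeta=\infty$ and $X$ is a truncated $C^2$-cone near infinity: $X\cap\{|x|>R\}=\{r\omega:r>R,\ \omega\in\Sigma\}$ for some $R>0$ and some connected open $\Sigma\subset S^{d-1}$ with $C^2$ boundary; $\Sigma=S^{d-1}$ is allowed. (A half-space is an example, with $\Sigma$ a hemisphere.)
* (b) $\zeta=0$ is an isolated point of $\partial X$: $B_r(0)\cap X=B_r(0)\setminus\{0\}$ for some $r>0$.
* (c) $\zeta=0$ and, for some $r>0$, $B_r(0)\cap X$ is the part of $B_r(0)$ on one side of a $C^2$ hypersurface through $0$.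

For $X=\mathbb R^d\setminus\{0\}$ we have $\partial\hat X=\{0,\infty\}$; the point $\infty$ is in setting (a) and $0$ is in setting (b).

**Definition (Fuchsian type singularity).** Equation (1) has one at $\zeta$ if $|x|^p|V(x)|\le C$ a.e. in some neighborhood of $\zeta$ in $X$. Example: $V=\lambda|x|^{-p}$, at both ends of $\mathbb R^d\setminus\{0\}$.

**Definition (minimal growth).** A positive solution $u$ of (1) in $X$ is of minimal growth in a neighborhood of $\partial\hat X\setminus\{\zeta\}$ if the following holds for every neighborhood $K'\subset\hat X$ of $\zeta$ with $\Gamma:=\partial K'\cap X$ smooth and every positive supersolution $v\in C((X\setminus K')\cup\Gamma)$ in $X\setminus K'$: if $u\le v$ on $\Gamma$, then $u\le v$ in $X\setminus K'$. Uniqueness of positive solutions means uniqueness up to a multiplicative constant. Example from Section 1: for $\zeta=\infty$ the constant $1$ has this property and $|x|^{-1}$ does not; for $\zeta=0$ it is the other way round.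

**Definition (regular point).** Let $\mathcal G_\zeta$ be the set of positive solutions $u$ of $Q'(w)=0$ in some neighborhood $X'$ of $\zeta$ in $X$ (depending on $u$) that vanish continuously on $(\partial X'\cap\partial X)\setminus\{\zeta\}$. Write $u\sim v$ if $u/v$ tends to a positive constant at $\zeta$, $u\prec v$ if it tends to $0$, $u\lesssim v$ if $u\sim v$ or $u\prec v$, and $u\gtrsim v$ if $v\lesssim u$. The point $\zeta$ is regular if for all $u,v\in\mathcal G_\zeta$ either $u\lesssim v$ or $u\gtrsim v$; equivalently, $\lim_{x\to\zeta}u/v$ exists in $[0,\infty]$. In Section 1 the pair $1,|x|^{-1}$ passes this test at both ends.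

The following conjecture is taken from Martin Fraas, Yehuda Pinchover, "Positive Liouville theorems and asymptotic behavior for p-Laplacian type elliptic equations with a Fuchsian potential", arXiv:1003.5452 (2010).

**Conjecture.** Assume that (1) has a Fuchsian type singularity at $\zeta\in\partial\hat X$ and admits a (global) positive solution. Then i) $\zeta$ is a regular point of (1); ii) (1) admits a unique (global) positive solution of minimal growth in a neighborhood of $\partial\hat X\setminus\{\zeta\}$.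

The conjecture is false, in both parts.

**Theorem 1.** Let $d\ge2$, $p>4$, $p\ne d$, $X=\mathbb R^d\setminus\{0\}$, $\varepsilon_0>0$. There are $V\in C(X)$ with $|x|^p|V(x)|\le\varepsilon_0$ and $V(ex)=e^{-p}V(x)$ in $X$, positive solutions $u,v$ of (1) in $X$ with $\frac12\le u,v\le2$, and a constant $\delta'>0$, such that
$$u\le v\le(1+\delta')u\ \text{ in }X,\qquad v=u\ \text{ on }\{x_1=\tfrac12|x|\},\qquad v=(1+\delta')u\ \text{ on }\{x_1=-\tfrac12|x|\}.\tag{2}$$
Consequently:

* (1) has Fuchsian singularities at $\zeta=\infty$ (setting (a), $\Sigma=S^{d-1}$) and at $\zeta=0$ (setting (b)), and has a global positive solution. Neither $\infty$ nor $0$ is a regular point, so i) fails at both.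
* If $p<d$, both $u$ and $v$ are positive solutions of minimal growth in a neighborhood of $\partial\hat X\setminus\{\infty\}$. If $p>d$, both are of minimal growth in a neighborhood of $\partial\hat X\setminus\{0\}$. They are not proportional, so ii) fails for $\zeta=\infty$ (resp. $\zeta=0$).

**Theorem 2.** Let $p=d\ge2$, let $\zeta$ be as in (b), or as in (a) with $\Sigma=S^{d-1}$, with a Fuchsian singularity at $\zeta$. If $u,v\in\mathcal G_\zeta$ are bounded above and below by positive constants near $\zeta$, then $\lim_{x\to\zeta}u/v\in(0,\infty)$ exists.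

So the phenomenon of Theorem 1, solutions trapped between positive constants, cannot occur for $p=d$. We do not settle for which $p\in(1,4]$, $p\ne2$, or $p=d$ there are counterexamples.

Throughout, $b:=p-2$ and $\Phi(z)=|z|^{p-2}z$ for vectors or scalars. We use one regularity theorem (DiBenedetto, Nonlinear Anal. 7, 1983; Tolksdorf, J. Differential Equations 51, 1984).

**Regularity fact.** If $w\in W^{1,p}(B_2)\cap L^\infty(B_2)$ solves $\Delta_pw=f$ weakly in $B_2$ with $f\in L^\infty$, then $\|w\|_{C^{1,\alpha}(B_1)}\le C$, where $\alpha\in(0,1)$ and $C$ depend only on $p,d,\|w\|_\infty,\|f\|_\infty$.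

## 3. Logarithmic coordinates and walls on two cones

Let $p>4$, so $b>2$, and let $N:=|d-p|>0$. Let $\vartheta\in[0,\pi]$ be the angle between $x$ and $e_1$, and put $t=\log|x|$ if $p<d$, $t=-\log|x|$ if $p>d$. Superscripts $t,\vartheta$ denote components of vectors and matrices; subscripts denote derivatives. For $w=w(t,\vartheta)$ constant near $\vartheta=0,\pi$ (or considered away from these values) put $F=(F^t,F^\vartheta)=\Phi(w_t,w_\vartheta)$. Then
$$\Delta_pw=|x|^{-p}\mathcal Lw,\qquad\mathcal Lw=\partial_tF^t+NF^t+\partial_\vartheta F^\vartheta+(d-2)\cot\vartheta\,F^\vartheta.\tag{3}$$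
Indeed $|\nabla w|=r^{-1}|(w_t,w_\vartheta)|$, so the angular flux is $r^{1-p}F^\vartheta$, with divergence $r^{-p}(\partial_\vartheta F^\vartheta+(d-2)\cot\vartheta F^\vartheta)$. If $p<d$, the radial flux is $r^{1-p}F^t$, and $r^{1-d}\partial_r(r^{d-p}F^t)=r^{-p}(\partial_tF^t+(d-p)F^t)$. If $p>d$, it is $-r^{1-p}F^t$, and $r^{1-d}\partial_r(-r^{d-p}F^t)=r^{-d}\partial_t(r^{d-p}F^t)=r^{-p}(\partial_tF^t+(p-d)F^t)$. The orientation of $t$ was chosen so that the drift coefficient $N$ is positive in both cases. The operator $\mathcal L$ is invariant under $\vartheta\mapsto\pi-\vartheta$.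

Here is how we shall force two solutions apart. Suppose $u$ is a solution, symmetric under $\vartheta\mapsto\pi-\vartheta$, and suppose that near the cone $\{\vartheta=\frac\pi3\}$ there is a function $k\ge0$, zero exactly on that cone, with $u+k$ a supersolution and $u-k$ a subsolution. Let $k_+$ be $k$ near $\vartheta=\frac\pi3$, and let $k_-$ be its mirror image near $\vartheta=\frac{2\pi}3$. With a small $\delta'$, the function $\min\{u+k_+,(1+\delta')u\}$ is a supersolution pinched down to $u$ on the first cone, and $\max\{u,(1+\delta')(u-k_-)\}$ is a subsolution lifted to $(1+\delta')u$ on the second. A solution squeezed between them satisfies (2). So everything depends on a barrier $k$ at one cone.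

Write $\theta=\vartheta-\frac\pi3$ and $c:=(d-2)\cot\vartheta$, which is bounded for $|\theta|\le\frac18$. For a vector field $F$ put
$$\mathcal TF:=\partial_tF^t+NF^t+\partial_\theta F^\theta+cF^\theta ,$$
so that $\mathcal Lw=\mathcal T\Phi(\nabla w)$ with $\nabla=(\partial_t,\partial_\theta)$. To first order in $k$, the condition on the barrier is $\ell:=\mathcal T(A\nabla k)\le0$ up to zero-order terms, where $A=\Phi'(\nabla u)=|\nabla u|^bI+b|\nabla u|^{b-2}\nabla u\otimes\nabla u$. A nonnegative $k$ that vanishes on a hypersurface while $\ell\le 0$ on both sides is only conceivable if $A$ degenerates there, so we want $\nabla u=0$ on the cone.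

## 4. A profile independent of $t$ has no periodic barrier

The first attempt is $u=1+B(\theta)$ with $B'=q(\theta)>0$ for $\theta>0$ and $q(0)=0$, say a power of $\theta$. Then $\nabla u=(0,q)$, $A=a\,\mathrm{diag}(1,p-1)$ with $a=q^b$, and
$$\ell=\partial_t(ak_t)+Nak_t+(p-1)\big[\partial_\theta(ak_\theta)+c\,ak_\theta\big].$$
Suppose $k$ is $1$-periodic in $t$, $C^1$ up to $\theta=0$, $C^2$ and positive for $\theta>0$, zero at $\theta=0$, and $\ell\le0$ for $\theta>0$. Integrate over one period of $t$. Both $t$-terms disappear, because $a$ does not depend on $t$, and $\bar k(\theta)=\int_0^1k\,dt$ satisfies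
$$\big((\sin\vartheta)^{d-2}a\,\bar k'\big)'\le0 .$$
The quantity in parentheses tends to $0$ as $\theta\to0$, since $a(0)=0$ and $\bar k'$ is bounded. Hence $\bar k'\le0$ and $\bar k\le\bar k(0)=0$, a contradiction.

The argument fails exactly when $a$ depends on $t$. Then $\int_0^1 Na\,k_t\,dt$ need not vanish, and the drift $N>0$ can contribute. So the degenerate profile must oscillate in $t$, and the oscillation must be arranged so that $Nak_t$ wins.

## 5. The phase $y=t-1/\theta$

This section is a heuristic computation that produces the construction; the proof starts in Section 6. Let the coefficient $a$ depend on $\theta>0$ and on the phase $y=t-1/\theta$, with period $1$ in $y$. Lines of constant phase satisfy $d\theta/dt=-\theta^2$: they run into the cone $\theta=0$ as $t\to\infty$. Let $\partial_s=\partial_t-\theta^2\partial_\theta$ be differentiation along them. For a function $f(y)$ we have $\partial_sf=0$ and $f_\theta=\theta^{-2}f'$.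

Look for $k$ with $\partial_sk\approx-\gamma k$, $\gamma>0$ small. As $\partial_s(-\gamma/\theta)=-\gamma$, the natural form is $k=e^{-\gamma/\theta+P}$ with $P$ periodic in $y$. Then $k_\theta\approx\theta^{-2}gk$ with $g=\gamma+P_y$, a function with mean $\gamma$ over a period. The drift along phase lines contributes the good term $Na\,\partial_sk\approx-N\gamma ak$. The transversal diffusion contributes
$$(p-1)\partial_\theta(ak_\theta)\approx(p-1)\,\theta^{-2}k\,\big[(\theta^{-2}ag)_y+(\theta^{-2}ag)\,g\big].$$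
Choose $g$ so that $\theta^{-2}ag=\Theta(\theta)m(y)$ with a prescribed periodic $m\in[1,2]$. The contribution becomes $(p-1)\theta^{-2}\Theta k(m'+gm)$, where $g=O(\gamma)$ is small. If $m'\le-1$ on most of the period, the contribution is negative there. Since $m$ is periodic it must increase again somewhere, say for $|y|\le\frac18$, and there we need $\theta^{-2}\Theta\ll\gamma a$. The condition that $g$ has mean $\gamma$ gives $\Theta=\gamma\theta^{-2}/\int_0^1(m/a)\,dy$: the flux is governed by the smallest values of $a$. So let $a$ be large where $m$ increases and much smaller on half the period: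
$$a=\theta^{3b}\ \text{ for }|y|\le\tfrac18,\qquad a=\theta^{3b+b\mu}\ \text{ for }\tfrac14\le y\le\tfrac34 .$$
Then $\theta^{-2}\Theta\lesssim\gamma\theta^{-4}\theta^{3b+b\mu}$, and where $m$ increases this is $\gamma a\,\theta^{b\mu-4}$. We need $b\mu>4$.

There is a competing constraint. Since $a=|\nabla u|^b$ comes from a gradient, we may prescribe $u_\theta=q=\theta^{3+\mu\psi(y)}$ but not $u_t$ as well. It will turn out that $u_t=\theta^2q-E$ with $0<E\lesssim\theta^5$. For $u_t/q$ to be small where $q=\theta^{3+\mu}$ we need $\mu<2$. Both constraints can be met when $4/b<2$, that is $p>4$. The exponent $3$ makes $u$ of class $C^2$: differentiating the phase costs $\theta^{-2}$, so the exponent must exceed $2$.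

## 6. The solution $u$ and the potential $V$

Fix $\mu$ with $4/b<\mu<2$ and put $\nu:=2-\mu\in(0,2)$. Fix smooth $1$-periodic functions:

* $\psi:\mathbb R\to[0,1]$ even, nondecreasing on $[0,\frac12]$, $\psi=0$ on $[0,\frac18]$, $\psi=1$ on $[\frac14,\frac12]$;
* $m:\mathbb R\to[1,2]$ with $m'\le-1$ on $[\frac18,\frac78]$ (possible, since a drop of $\frac34$ fits into $[1,2]$).

For $0<\theta\le\frac18$ let $y:=t-1/\theta$, $l:=\log(1/\theta)\ge1$,
$$q(t,\theta)=\theta^{3+\mu\psi(y)},\quad B(t,\theta)=\int_0^\theta q(t,\varphi)\,d\varphi,\quad B(t,-\theta):=-B(t,\theta),\quad B(t,0)=0 .$$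
**Step 1: $B$ is $C^2$ and flat at $\theta=0$.** We have $q\le\theta^3$, $\partial_t^nq=O(l^nq)$, and, as $y_\theta=\theta^{-2}$,
$$q_\theta=(3+\mu\psi)\frac q\theta-\mu l\psi'\theta^{-2}q=O(l\theta^{-2}q)=O(l\theta).$$
Thus $B_\theta=q$, $B_{\theta\theta}=q_\theta$, $B_{t\theta}=q_t$ and $B_{tt}=\int_0^\theta q_{tt}$ all tend to $0$ as $\theta\to0$, uniformly in $t$. The odd extension lies in $C^2(\mathbb R\times[-\frac18,\frac18])$, with $B=O(\theta^4)$, $DB=O(|\theta|^3)$, $D^2B=O(|\theta|\log\frac1{|\theta|})$.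

**Step 2: turn $B$ into a solution on $X$.** Let $\theta_*\in(0,\frac1{16}]$, to be chosen small. Let $\chi$ be an even smooth cutoff with $\chi=1$ for $|\theta|\le\theta_*$, $\chi=0$ for $|\theta|\ge2\theta_*$, $|\chi^{(i)}|\le C\theta_*^{-i}$. Put $u=1+\chi(\theta)B(t,\theta)$ for $|\theta|\le2\theta_*$, $u(t,\vartheta)=u(t,\pi-\vartheta)$ for $|\vartheta-\frac{2\pi}3|\le2\theta_*$, and $u=1$ elsewhere. The two bands are disjoint because $4\theta_*\le\frac14<\frac\pi3$. Since $D^2(\chi B)=\chi D^2B+O(|\chi'||DB|+|\chi''||B|)$ and $|\chi'||DB|,\ |\chi''||B|=O(\theta_*^2)$, we get that $u\in C^2(X)$ is $1$-periodic in $t$, and $u-1$, $D_{t,\vartheta}u$, $D^2_{t,\vartheta}u$ tend to $0$ uniformly as $\theta_*\to0$. We take $\theta_*$ so small that $\frac12\le u\le\frac32$. As $p>2$, $\Phi\in C^1$, so $\Delta_pu$ is continuous. Define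
$$V:=\Delta_pu/u^{p-1}\in C(X),\qquad\hat V:=|x|^pV=\mathcal Lu/u^{p-1}.$$
Then $u$ solves (1), and $|x|^p|V|\le\varepsilon_0$ for small $\theta_*$. Periodicity in $t$ gives $V(ex)=e^{-p}V(x)$. Both $u$ and $V$ are invariant under $x_1\mapsto-x_1$.

## 7. The barrier proposition and calculus along phase lines

**Proposition 3.** There are arbitrarily small $\theta_*>0$, and $\gamma\in(0,1]$, $\delta_0>0$, and $\kappa\in C^1(\mathbb R\times[-\theta_*,\theta_*])$, even in $\theta$, $C^2$ for $\theta\ne0$, with $\kappa=|\nabla\kappa|=0$ on $\theta=0$ and $C^{-1}e^{-\gamma/|\theta|}\le\kappa\le Ce^{-\gamma/|\theta|}$ for $\theta\ne0$ ($C$ independent of $t$), such that for $\delta\in(0,\delta_0]$, $k=\delta\kappa$, $\sigma=\pm1$, $0<|\theta|<\theta_*$: $k\le\frac14$ and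
$$\sigma\big[\mathcal L(u+\sigma k)-\hat V(u+\sigma k)^{p-1}\big]\le0.\tag{4}$$

The proof occupies Sections 7 to 11.

**Step 1: it suffices to treat $\theta>0$.** In $\{|\theta|<\theta_*\}$ we have $u=1+B$. For $\theta<0$ use the variable $\theta'=-\theta>0$. Since $B$ is odd and $\kappa$ is even, in the new variables $\nabla u=-(B_t,q)(t,\theta')$, $k$ is unchanged, and $\mathcal L$ keeps its form with $c$ replaced by $-c$. So we work with $\theta>0$, $U:=\nabla u=\pm(B_t,q)$ with either sign, and $c$ any function with $|c|\le C$. The function $c$ is never differentiated. The function $\kappa$ will be built from $A=\Phi'(U)$, which is even in $U$, and not from $c$. It is therefore the same on both sides.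

**Step 2: conventions.** From now on $f=\mathcal O(g)$ means $|f|\le C|g|$ for all $t\in\mathbb R$, $0<\theta\le\frac18$, $\gamma\in(0,1]$, with $C$ depending only on $p,d,\mu,\psi,m$. Put
$$\partial_sf:=f_t-\theta^2f_\theta,\qquad\mathsf df:=\theta^2f_\theta,\qquad\text{so}\quad\partial_t=\partial_s+\mathsf d .$$
For $f=f(y,\theta)$, with $\partial_2$ the derivative in the second variable at fixed $y$,
$$f_\theta=\theta^{-2}f_y+\partial_2f,\qquad\partial_sf=-\theta^2\partial_2f,\qquad\mathsf df=f_y+\theta^2\partial_2f .$$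
So $\partial_s$ does not see the fast phase; it gains a factor $\theta$ on powers of $\theta$. The operator $\mathsf d$ gains nothing, and costs a factor $l$ when it hits an exponent $\psi(y)$.

**Step 3: a rule for integrals.** If $I=\int_0^\theta f(t,\varphi)\,d\varphi$, with $f_t$ locally dominated by an integrable function of $\varphi$ and $\varphi^2f\to0$ as $\varphi\to0$, then
$$\mathsf dI=\theta^2f,\qquad\partial_sI=\int_0^\theta(\partial_sf-2\varphi f)\,d\varphi.\tag{5}$$
The first is the definition. For the second, $f_t=\partial_sf+\varphi^2f_\varphi$, and integration by parts gives $I_t=\int_0^\theta(\partial_sf-2\varphi f)\,d\varphi+\theta^2f$; subtract $\theta^2I_\theta=\theta^2f$.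

## 8. The gradient of $u$ and the matrix $A$

**Step 1: compute $B_t$.** From $q=\theta^{3+\mu\psi(y)}$ we get $\partial_sq=-\theta(3+\mu\psi)q$ and $\mathsf dq=-\mu\psi'lq+\theta(3+\mu\psi)q=\mathcal O(lq)$. By (5),
$$\partial_sB=-E,\quad E:=\int_0^\theta\varphi(5+\mu\psi)q\,d\varphi,\qquad B_t=\partial_sB+\theta^2B_\theta=\theta^2q-E,\qquad0<E\le\tfrac75\theta^5,$$
the last since $5+\mu\psi\le7$ and $q\le\varphi^3$. Here $\psi$ is evaluated at $t-1/\varphi$ inside the integral. Applying (5) again, with $\partial_s\varphi=-\varphi^2$,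
$$\partial_sE=-\int_0^\theta\varphi^2(6+\mu\psi)(5+\mu\psi)q\,d\varphi,\qquad\partial_s^2E=\int_0^\theta\varphi^3(7+\mu\psi)(6+\mu\psi)(5+\mu\psi)q\,d\varphi .$$
(For the first, the factor produced is $-\varphi[1+(3+\mu\psi)+2]$; for the second it is $-\varphi[2+(3+\mu\psi)+2]$, acting on an integrand that already carries a minus sign.) Since $\varphi\le\theta$ in the integrals,
$$\partial_sE=\mathcal O(\theta E),\quad\partial_s^2E=\mathcal O(\theta^2E),\quad\mathsf dE=\theta^3(5+\mu\psi)q=\mathcal O(\theta^3q),\quad\mathsf d\partial_sE=\mathcal O(\theta^4q).$$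

**Step 2: the ratio $h:=E/q$ is small.** This is where $\mu<2$ enters: $0<h\le\frac75\theta^{2-\mu\psi}\le2\theta^\nu$. Its derivatives follow from Step 1:

* $\partial_sh=\partial_sE/q+\theta(3+\mu\psi)h=\mathcal O(\theta h)=\mathcal O(\theta^{1+\nu})$.
* $\partial_s^2h=\partial_s^2E/q+\theta(3+\mu\psi)\partial_sE/q-\theta^2(3+\mu\psi)h+\theta(3+\mu\psi)\partial_sh=\mathcal O(\theta^{2+\nu})$.
* $\mathsf dh=\mathsf dE/q-h\,\mathsf dq/q=\mathcal O(\theta^3+lh)=\mathcal O(l\theta^\nu)$.
* $\mathsf d\partial_sh=\mathsf d\partial_sE/q-(\partial_sE/q)(\mathsf dq/q)+[\theta^2(3+\mu\psi)+\theta\mu\psi']h+\theta(3+\mu\psi)\mathsf dh=\mathcal O(\theta^4+l\theta h+l\theta^{1+\nu})=\mathcal O(l\theta^{1+\nu})$.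

Put $\eta:=\theta^2-h$ and $\xi:=(\eta,1)$, so $U=\pm q\xi$. Since $\partial_s\theta^2=-2\theta^3$, $\partial_s^2\theta^2=6\theta^4$, $\mathsf d\theta^2=2\theta^3$, $\mathsf d\partial_s\theta^2=-6\theta^4$ and $\nu<2$,
$$\eta=\mathcal O(\theta^\nu),\ \ \partial_s\eta=\mathcal O(\theta^{1+\nu}),\ \ \partial_s^2\eta=\mathcal O(\theta^{2+\nu}),\ \ \mathsf d\eta=\mathcal O(l\theta^\nu),\ \ \mathsf d\partial_s\eta=\mathcal O(l\theta^{1+\nu}).\tag{6}$$
All these functions are smooth for $\theta>0$, because $\partial_t^nq=O(l^nq)$ allows differentiation under the integrals.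

**Step 3: the matrix in directions adapted to phase lines.** Let $a:=q^b=\theta^{b(3+\mu\psi)}$, so $\partial_sa=\mathcal O(\theta a)$ and $\mathsf da=\mathcal O(la)$. Then $A=\Phi'(U)=a\big(|\xi|^bI+b|\xi|^{b-2}\xi\otimes\xi\big)$. Put
$$\alpha:=A^{\theta\theta}+2\theta^2A^{t\theta}+\theta^4A^{tt}=a\bar\alpha,\qquad\beta:=A^{t\theta}+\theta^2A^{tt}=a\bar\beta,\qquad A^{tt}=a\bar a .$$
Since $|\xi|\ge1$, the functions $\bar\alpha,\bar\beta,\bar a$ are smooth functions of $(\eta,\theta^2)$, a pair with bounded range. At $(0,0)$ we have $A/a=\mathrm{diag}(1,p-1)$, so their values there are $p-1,\,0,\,1$. Since $A\ge a|\xi|^bI$ and $\alpha=A(\theta^2,1)\cdot(\theta^2,1)$, also $\bar\alpha\ge1$ and $\bar a\ge1$. If $f=f(\eta,\theta^2)$ is smooth with $f(0,0)=0$, then by (6) and the chain rule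
$$f=\mathcal O(\theta^\nu),\ \ \partial_sf=\mathcal O(\theta^{1+\nu}),\ \ \partial_s^2f=\mathcal O(\theta^{2+\nu}),\ \ \mathsf df=\mathcal O(l\theta^\nu),\ \ \mathsf d\partial_sf=\mathcal O(l\theta^{1+\nu}).\tag{7}$$
For the second derivatives note $|\partial_s\eta|^2=\mathcal O(\theta^{2+2\nu})$ and $|\mathsf d\eta||\partial_s\eta|=\mathcal O(l\theta^{1+2\nu})$; the terms involving derivatives of $\theta^2$ are smaller. The bounds (7) apply to $\bar\alpha-(p-1)$, $\bar\beta$ and $\bar a-1$.

## 9. Definition of the barrier $\kappa$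

**Step 1: the periodic factor.** Following Section 5 we want $ag$ to be $m(y)$ times a function of $\theta$. Let
$$G(y,\theta)=\theta^{-b\mu\psi(y)}m(y),\qquad Z(\theta)=\int_0^1G\,dy,\qquad g:=\gamma G/Z,\qquad P(y,\theta):=\int_0^y(g-\gamma)\,dy' .$$
As $\psi\le1$, $m\le2$, and $\psi=1$, $m\ge1$ on $[\frac14,\frac34]$, we have $Z\in[\frac12\theta^{-b\mu},2\theta^{-b\mu}]$. Since $\int_0^1g\,dy=\gamma$, $P$ is $1$-periodic in $y$. Moreover $0<g\le4\gamma$ and $|P|\le\gamma$ (for $y\in[0,1]$ both $\int_0^yg$ and $\gamma y$ lie in $[0,\gamma]$), and $g_y=(b\mu l\psi'+m'/m)g=\mathcal O(lg)$.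

**Step 2: slow derivatives of $g$ and $P$ are controlled by $g$ itself.** The value of $g$ may be tiny where $\psi=0$, so this is a pointwise statement that needs care. With $\bar\psi:=\int_0^1\psi G\,dy/Z\in[0,1]$,
$$Z'=-\frac{b\mu}\theta\bar\psi Z,\qquad\partial_2g=-\frac{b\mu}\theta(\psi-\bar\psi)g,\qquad\bar\psi'=-\frac{b\mu}\theta\Big(\frac1Z\int_0^1\psi^2G\,dy-\bar\psi^2\Big)=\mathcal O(1/\theta),$$
hence $\partial_2^ig=\mathcal O(\theta^{-i}g)$ for $i=1,2$. Since $\int_0^1\partial_2^ig\,dy=\partial_2^i\gamma=0$, for $y\in[0,1]$ we have $\partial_2^iP=\int_0^y\partial_2^ig=-\int_y^1\partial_2^ig$, so $|\partial_2^iP|\le C\theta^{-i}\min\big(\int_0^yg,\int_y^1g\big)$. For $0\le y'\le y\le\frac12$ we have $\psi(y')\le\psi(y)$ and $m(y')\le2m(y)$, so $G(y')\le2G(y)$ and $\int_0^yg\le2g(y)$. For $y\in[\frac12,1]$, $\psi$ is nonincreasing on $[\frac12,1]$, so in the same way $\int_y^1g\le2g(y)$. Hence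
$$\partial_2^iP=\mathcal O(\theta^{-i}g),\qquad i=1,2.\tag{8}$$

**Step 3: a corrector for the off-diagonal coefficient.** In the flux across phase lines, $\beta\,\partial_sk\approx-\gamma\beta k$ will appear. We cancel it by adding to $\log k$ a function $W$ with $\alpha W_\theta=\gamma\beta$. Let
$$\omega:=\gamma\bar\beta/\bar\alpha,\qquad W(t,\theta):=\int_0^\theta\omega\,d\varphi,\qquad W_s:=\partial_sW .$$
Here $\omega/\gamma$ is a smooth function of $(\eta,\theta^2)$ vanishing at $(0,0)$ (recall $\bar\alpha\ge1$), so (7) holds for it. In particular $\omega_t=\partial_s\omega+\mathsf d\omega=\mathcal O(\gamma l\theta^\nu)$. Set $f:=\partial_s\omega-2\varphi\omega=\mathcal O(\gamma\theta^{1+\nu})$. Then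
$$\partial_sf=\partial_s^2\omega+2\varphi^2\omega-2\varphi\,\partial_s\omega=\mathcal O(\gamma\theta^{2+\nu}),\qquad\mathsf df=\mathsf d\partial_s\omega-2\varphi^2\omega-2\varphi\,\mathsf d\omega=\mathcal O(\gamma l\theta^{1+\nu}),$$
so $f_t$ is dominated by an integrable function, and (5) applies twice:
$$W_s=\int_0^\theta f\,d\varphi,\qquad\mathsf dW_s=\theta^2f,\qquad\partial_sW_s=\int_0^\theta(\partial_sf-2\varphi f)\,d\varphi .$$
Therefore
$$W=\mathcal O(\gamma\theta^{1+\nu}),\quad W_s=\mathcal O(\gamma\theta^{2+\nu}),\quad\mathsf dW_s,\ \partial_sW_s=\mathcal O(\gamma\theta^{3+\nu}).\tag{9}$$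
Also $W_\theta=\omega$, $W_t=W_s+\theta^2\omega$, and $W_{tt}=\partial_sW_s+\mathsf dW_s+\theta^2\omega_t$ exist and are continuous, so $W\in C^2$ for $\theta>0$.

**Step 4: the barrier and its first derivatives.** Define
$$\kappa:=\exp\big(-\gamma/\theta+P(y,\theta)+W(t,\theta)\big)\quad(\theta>0),\qquad k=\delta\kappa,$$
extended evenly. As $g=\gamma+P_y$ and $\partial_s(-\gamma/\theta)=-\gamma$,
$$\frac{\partial_sk}k=-\gamma+\rho_1,\quad\rho_1:=-\theta^2\partial_2P+W_s=\mathcal O(\gamma\theta),\qquad\frac{k_\theta}k=\theta^{-2}g+\partial_2P+\omega.\tag{10}$$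
The two-sided bound on $\kappa$ holds because $P$ and $W$ are bounded. Since $k_t=\partial_sk+\theta^2k_\theta$, we have $k_t/k=-\gamma+\rho_1+g+\theta^2\partial_2P+\theta^2\omega=\mathcal O(1)$ and $k_\theta/k=\mathcal O(\theta^{-2})$. So $|\nabla\kappa|\le C\theta^{-2}\kappa\to0$ uniformly in $t$, and the even extension is $C^1$ with $\kappa=|\nabla\kappa|=0$ on $\theta=0$.

**Step 5: second derivatives.** These are needed only for the quadratic remainder in Section 11. With $L=\log\kappa$,
$$L_{tt}=g_y+W_{tt}=\mathcal O(l),\qquad L_{t\theta}=\theta^{-2}g_y+\partial_2g+\omega_t=\mathcal O(l\theta^{-2}),$$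
$$L_{\theta\theta}=-2\theta^{-3}g+\theta^{-2}(\theta^{-2}g_y+\partial_2g)+(\theta^{-2}\partial_2g+\partial_2^2P)+\theta^{-2}\mathsf d\omega=\mathcal O(l\theta^{-4}).$$
Since $|D^2k|\le k(|D^2L|+|DL|^2)$ and $l\le C\theta^{-1}$,
$$|\nabla k|\le C\theta^{-2}k,\qquad|D^2k|\le C\theta^{-5}k.\tag{11}$$

## 10. The linearized inequality

**Step 1: split the linear flux along and across phase lines.** Let $S:=A\nabla k$ and $J:=S^\theta+\theta^2S^t$. Inserting $k_t=\partial_sk+\theta^2k_\theta$,
$$S^t=A^{tt}\partial_sk+\beta k_\theta,\qquad J=\beta\,\partial_sk+\alpha k_\theta .$$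
For $J$: the coefficient of $k_t$ is $A^{t\theta}+\theta^2A^{tt}=\beta$, and the coefficient of $k_\theta$ becomes $\beta\theta^2+A^{\theta\theta}+\theta^2A^{t\theta}=\alpha$. Since $S^\theta=J-\theta^2S^t$,
$$\ell:=\mathcal TS=\partial_tS^t+NS^t+\partial_\theta S^\theta+cS^\theta=\partial_sS^t+(N-2\theta-c\theta^2)S^t+\partial_\theta J+cJ.\tag{12}$$

**Step 2: the flux across phase lines.** Write $J=k\mathcal J$. By (10) and $\alpha\omega=\gamma\beta$, the term $-\gamma\beta$ cancels and $\mathcal J=\alpha\theta^{-2}g+\alpha\,\partial_2P+\beta\rho_1$. Moreover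
$$ag=\gamma\theta^{3b}m/Z=\theta^2\Theta m,\qquad\Theta(\theta):=\gamma\theta^{3b-2}/Z(\theta),\qquad\Theta'=\mathcal O(\Theta/\theta),$$
so
$$\mathcal J=\bar\alpha\Theta m+a\bar\alpha\,\partial_2P-a\bar\beta\theta^2\partial_2P+a\bar\beta W_s .$$
We need $\mathsf d\mathcal J$. By (7)–(9), $\mathsf da=\mathcal O(la)$ and $a\theta^{-1}g=\mathcal O(\theta\Theta)$:

* $\mathsf d(\bar\alpha\Theta m)=\bar\alpha\Theta m'+\theta^2\bar\alpha\Theta'm+(\mathsf d\bar\alpha)\Theta m=(p-1)\Theta m'+\mathcal O\big((l\theta^\nu+\theta)\Theta\big)$.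
* $a\bar\alpha\,\partial_2P=\mathcal O(\theta\Theta)$. As $\mathsf d\partial_2P=\partial_2g+\theta^2\partial_2^2P=\mathcal O(\theta^{-1}g)$, its $\mathsf d$-derivative is $\mathcal O(l\theta\Theta)$.
* $a\bar\beta\theta^2\partial_2P$ and its $\mathsf d$-derivative are $\mathcal O(l\theta^{3+\nu}\Theta)$.
* $a\bar\beta W_s=\mathcal O(\gamma a\theta^{2+2\nu})$, and its $\mathsf d$-derivative is $\mathcal O(l\gamma a\theta^{2+2\nu})$.

Also $\theta^2k_\theta/k=g+\theta^2\partial_2P+\theta^2\omega=\mathcal O(\gamma)$ and $\mathcal J=\mathcal O(\Theta+\gamma a\theta^{2+2\nu})$. From $\partial_\theta J/k=\theta^{-2}\big[\mathsf d\mathcal J+\mathcal J\,\theta^2k_\theta/k\big]$ and $cJ/k=\mathcal O(\mathcal J)$ we get, with $\nu_1:=\min(\nu,1)>0$,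
$$\frac{\partial_\theta J+cJ}k\le\theta^{-2}\Theta\big[(p-1)m'+C\gamma+Cl\theta^{\nu_1}\big]+Cl\gamma a\theta^{2\nu}.\tag{13}$$

**Step 3: the flux along phase lines.** Write $S^t=k\mathcal S$. By (10), using $a\bar\beta\theta^{-2}g=\bar\beta\Theta m$,
$$\mathcal S=-\gamma a\bar a+a\bar a\rho_1+\bar\beta\Theta m+a\bar\beta\,\partial_2P+a\bar\beta\omega=-\gamma a\bar a+\mathcal O\big(\gamma a(\theta+\theta^{2\nu})\big)+\mathcal O(\theta^\nu\Theta).$$
Its $\partial_s$-derivative, term by term:

* $\partial_s(\gamma a\bar a)=\mathcal O(\gamma\theta a)$.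
* $\partial_s\rho_1=\theta^2(2\theta\,\partial_2P+\theta^2\partial_2^2P)+\partial_sW_s=\mathcal O(\theta^2g+\gamma\theta^{3+\nu})=\mathcal O(\gamma\theta^2)$, so $\partial_s(a\bar a\rho_1)=\mathcal O(\gamma\theta^2a)$.
* $\partial_s(\bar\beta\Theta m)=(\partial_s\bar\beta)\Theta m-\theta^2\bar\beta\Theta'm=\mathcal O(\theta^{1+\nu}\Theta)$.
* $\partial_s\partial_2P=-\theta^2\partial_2^2P=\mathcal O(g)$, so each of the three terms of $\partial_s(a\bar\beta\,\partial_2P)$ is $\mathcal O(\theta^\nu ag)=\mathcal O(\theta^{2+\nu}\Theta)$.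
* $\partial_s(a\bar\beta\omega)=\mathcal O(\gamma a\theta^{1+2\nu})$.

So $\partial_s\mathcal S=\mathcal O(\gamma\theta a+\theta^{1+\nu}\Theta)$. Since $\partial_sk/k=-\gamma+\rho_1$,
$$\frac{\partial_sS^t+(N-2\theta-c\theta^2)S^t}k=\partial_s\mathcal S+(N-\gamma+\rho_1-2\theta-c\theta^2)\,\mathcal S .$$
If $\gamma\le N/8$ and $\theta$ is small (depending on $N$), the factor of $\mathcal S$ lies in $[\frac34N,\frac54N]$. As $\bar a\ge1$, the main term is at most $-\frac34N\gamma a$, and the errors of order $\gamma a(\theta+\theta^{2\nu})$ are absorbed for small $\theta$. The expression is therefore $\le-\frac N2\gamma a+C\theta^\nu\Theta$ for small $\theta$, with smallness independent of $\gamma$.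

**Step 4: add up and fix $\gamma$.** There are $C_1$ and $\theta_0>0$, independent of $\gamma$, such that for $\gamma\le\min(1,N/8)$ and $0<\theta<\theta_0$,
$$\frac\ell k\le-\frac N2\gamma a+C_1l\theta^{\nu_1}\gamma a+\theta^{-2}\Theta\big[(p-1)m'(y)+C_1\gamma+C_1l\theta^{\nu_1}\big].$$
Fix $\gamma$ with, in addition, $C_1\gamma\le\frac{p-1}4$. Then take $\theta_*\le\theta_0$ with $C_1l\theta^{\nu_1}\le\min(\frac{p-1}4,\frac N8)$ for $\theta<\theta_*$.

* If $y\in[\frac18,\frac78]$ mod $1$, then $m'\le-1$, the bracket is negative, and $\ell\le-\frac N4\gamma ak$.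
* If $|y|\le\frac18$ mod $1$, then $\psi=0$ and $a=\theta^{3b}$, so $\theta^{-2}\Theta=\gamma\theta^{3b-4}/Z\le2\gamma\theta^{3b-4+b\mu}=2\gamma a\,\theta^{b\mu-4}$. Since $b\mu>4$ and the bracket is bounded, the last term is $\le\frac N{16}\gamma a$ for small $\theta_*$, and $\ell\le-\frac N8\gamma ak$.

Hence
$$\ell\le-\tfrac N8\gamma\,a\,k\qquad(0<\theta<\theta_*).\tag{14}$$

## 11. From the linearized to the nonlinear inequality

**Step 1: expand.** Let $Y=\nabla k$ and $\mathcal R:=\Phi(U+\sigma Y)-\Phi(U)-\sigma\Phi'(U)Y$. Then $\mathcal L(u+\sigma k)=\mathcal Lu+\sigma\ell+\mathcal T\mathcal R$ and $\mathcal Lu=\hat Vu^{p-1}$, so the left side of (4) equals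
$$\ell+\sigma\mathcal T\mathcal R-\sigma\hat V\big[(u+\sigma k)^{p-1}-u^{p-1}\big].$$

**Step 2: the zero-order term.** It is small because $\hat V$ itself is small compared with $a$. We have $|U|=\mathcal O(q)$, $B_{\theta\theta}=q_\theta=\mathcal O(l\theta)$, $B_{t\theta}=q_t=\mathcal O(lq)$ and $B_{tt}=\theta^2q_t-\partial_sE-\mathsf dE=\mathcal O(l\theta^5)$, so $|DU|=\mathcal O(l\theta)$. Hence $|\hat V|\le C|\mathcal Lu|\le C|U|^b(|DU|+|U|)\le Ca\,l\theta$. For $k\le\frac14$ the zero-order term is at most $Ca\,l\theta\,k\le\frac N{32}\gamma ak$ for $\theta_*$ small.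

**Step 3: the quadratic remainder.** $\Phi''$ is homogeneous of degree $p-3>1$ and smooth off the origin, hence $C^1$ and locally Lipschitz. So for $|U|,|Y|\le C$,
$$\partial_Y\mathcal R=\sigma(\Phi'(U+\sigma Y)-\Phi'(U))=O(|Y|),\quad\partial_U\mathcal R=\Phi'(U+\sigma Y)-\Phi'(U)-\sigma\Phi''(U)Y=O(|Y|^2),\quad\mathcal R=O(|Y|^2).$$
As $DU$ is bounded, (11) gives
$$|\mathcal T\mathcal R|\le C(|\nabla k|^2+|\nabla k||D^2k|)\le C\theta^{-7}k^2\le C\delta\,\theta^{-7}e^{-\gamma/\theta}k .$$
Because $a\ge\theta^{b(3+\mu)}$ and $\sup_{\theta>0}\theta^{-7-b(3+\mu)}e^{-\gamma/\theta}<\infty$, we get $|\mathcal T\mathcal R|\le\frac N{32}\gamma ak$ and $k\le\frac14$ for all $\delta\le\delta_0$, if $\delta_0$ is small. The exponential decay of $\kappa$ beats every power by which the linear operator degenerates.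

With (14), the left side of (4) is $\le-\frac N{16}\gamma ak<0$. This proves Proposition 3. $\blacksquare$

## 12. The second solution

Fix $\theta_*$ (so small that also $|x|^p|V|\le\varepsilon_0$ and $\frac12\le u\le\frac32$), $\gamma$ and $\delta$ as in Proposition 3. Let $k_+=k(t,\vartheta-\frac\pi3)$ on $\mathcal N_+=\{x\in X:|\vartheta-\frac\pi3|<\theta_*\}$ and $k_-(t,\vartheta)=k_+(t,\pi-\vartheta)$ on $\mathcal N_-=\{x\in X:|\vartheta-\frac{2\pi}3|<\theta_*\}$. The closures of $\mathcal N_\pm$ in $X$ are disjoint. By the lower bound on $\kappa$, uniform in $t$, choose $\delta'\in(0,\frac13)$ with $\delta'u<k_\pm$ near $\partial\mathcal N_\pm$ in $X$. Set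
$$v^+=\begin{cases}\min\{u+k_+,(1+\delta')u\}&\text{in }\mathcal N_+\\(1+\delta')u&\text{elsewhere,}\end{cases}\qquad v^-=\begin{cases}\max\{u,(1+\delta')(u-k_-)\}&\text{in }\mathcal N_-\\u&\text{elsewhere.}\end{cases}$$
Near $\partial\mathcal N_+$ we have $v^+=(1+\delta')u$. Near $\partial\mathcal N_-$ we have $(1+\delta')(u-k_-)<u$, so $v^-=u$. Thus $v^\pm$ are locally Lipschitz. Moreover $u\le v^-\le v^+\le(1+\delta')u$: in $\mathcal N_+$ the function $v^-$ is $u$, and outside $\mathcal N_+$ the function $v^+$ is $(1+\delta')u$.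

**Step 1: the pieces are weak super- and subsolutions across the cones.** By (3) and (4) with $\sigma=1$, $w=u+k_+$ is a classical supersolution in $\mathcal N_+\setminus\{\vartheta=\frac\pi3\}$, and it is $C^1$ in $\mathcal N_+$. For $0\le\varphi\in C_c^\infty(\mathcal N_+)$ integrate by parts on $\{|\theta|>\varepsilon\}$ and let $\varepsilon\to0$. The boundary fluxes through $\theta=\pm\varepsilon$ cancel in the limit because $\Phi(\nabla w)$ is continuous. So $w$ is a weak supersolution in $\mathcal N_+$. In the same way, (4) with $\sigma=-1$ says that $u-k_+$ is a subsolution, positive since $k\le\frac14<\frac12\le u$. By the reflection symmetry of $u,V$ and by homogeneity, $(1+\delta')(u-k_-)$ is a positive weak subsolution in $\mathcal N_-$.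

**Step 2: minima of supersolutions.** Let $w_1,w_2$ be locally Lipschitz supersolutions, $0\le\varphi\in C_c^\infty$, $\lambda_\varepsilon=\min\{1,(w_2-w_1)^+/\varepsilon\}$. Test $w_1$ with $\varphi\lambda_\varepsilon$ and $w_2$ with $\varphi(1-\lambda_\varepsilon)$, and add:
$$\int\big[\lambda_\varepsilon\Phi(\nabla w_1)+(1-\lambda_\varepsilon)\Phi(\nabla w_2)\big]\cdot\nabla\varphi+V\big[\lambda_\varepsilon\Phi(w_1)+(1-\lambda_\varepsilon)\Phi(w_2)\big]\varphi\ \ge\int\varphi\big(\Phi(\nabla w_2)-\Phi(\nabla w_1)\big)\cdot\nabla\lambda_\varepsilon\ge0,$$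
because $\nabla\lambda_\varepsilon=\varepsilon^{-1}\nabla(w_2-w_1)$ where $0<w_2-w_1<\varepsilon$ and vanishes a.e. elsewhere. As $\varepsilon\to0$, $\lambda_\varepsilon\to1_{\{w_1<w_2\}}$, and $\nabla w_1=\nabla w_2$ a.e. on $\{w_1=w_2\}$, so $\min\{w_1,w_2\}$ is a supersolution. Passing to negatives gives the statement for maxima of subsolutions. Being a super- or subsolution is a local property (partition of unity). Hence $v^+$ is a weak supersolution and $v^-$ a weak subsolution in $X$.

**Step 3: solve on annuli.** Let $X_n=\{1/n<|x|<n\}$, $n\ge2$, $T(x,\tau)=\min\{\max\{\tau,v^-\},v^+\}$, $H(x,\tau)=\int_0^\tau V(x)\Phi(T(x,\tau'))\,d\tau'$. On $X_n$ the function $\partial_\tau H=V\Phi(T)$ is bounded by some $C_n$, so $|H|\le C_n|\tau|$ and $H$ is Lipschitz in $\tau$. The functional $\int_{X_n}\frac1p|\nabla w|^p+H(x,w)$ on $v^++W_0^{1,p}(X_n)$ is coercive by Poincaré's inequality. It is weakly lower semicontinuous: the first part is convex, and the second is continuous in $L^1$, hence weakly continuous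 by Rellich. A minimizer $w_n$ satisfies $-\Delta_pw_n+V\Phi(T(x,w_n))=0$. Test this and the supersolution inequality of $v^+$ with $(w_n-v^+)^+\in W_0^{1,p}(X_n)$, which is admissible since $v^+$ is Lipschitz and $V$ bounded on $\overline{X_n}$. Since $T(x,w_n)=v^+$ where $w_n>v^+$, the $V$-terms agree, and
$$\int\big(\Phi(\nabla w_n)-\Phi(\nabla v^+)\big)\cdot\nabla(w_n-v^+)^+\le0,$$
so $w_n\le v^+$. Likewise $w_n\ge v^-$: test with $(v^--w_n)^+$, which lies in $W_0^{1,p}(X_n)$ because $0\le(v^--w_n)^+\le(v^+-w_n)^+\in W_0^{1,p}(X_n)$, and use $T(x,w_n)=v^-$ where $w_n<v^-$. So $T(x,w_n)=w_n$, and $w_n$ solves (1) in $X_n$ with $v^-\le w_n\le v^+$.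

**Step 4: pass to the limit.** By the regularity fact, applied on small balls, $w_n$ is bounded in $C^{1,\alpha}$ on compact subsets of $X$. A diagonal subsequence converges in $C^1_{\rm loc}(X)$ to a solution $v$ of (1) with $v^-\le v\le v^+$.

On $\{\vartheta=\frac\pi3\}=\{x_1=\frac12|x|\}$: $k_+=0$, so $v^-=v^+=u$ and $v=u$. On $\{\vartheta=\frac{2\pi}3\}=\{x_1=-\frac12|x|\}$: $k_-=0$, so $v^-=v^+=(1+\delta')u$ and $v=(1+\delta')u$. This proves (2); also $\frac12\le u\le v\le\frac43\cdot\frac32=2$.

## 13. Neither end is a regular point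

For $\zeta=\infty$ take $X'=\{|x|>1\}$, for $\zeta=0$ take $X'=\{0<|x|<1\}$. In both cases $(\partial X'\cap\partial X)\setminus\{\zeta\}=\emptyset$, so $u,v\in\mathcal G_\zeta$. By (2), $v/u$ equals $1$ and $1+\delta'$ on two cones that reach $\zeta$, so $\lim_{x\to\zeta}v/u$ does not exist in $[0,\infty]$. Part i) fails at $0$ and at $\infty$.

## 14. Both solutions have minimal growth

Let $\zeta=\infty$ if $p<d$ and $\zeta=0$ if $p>d$, and let $w\in\{u,v\}$, so $\frac12\le w\le2$. In Section 1 we compared with $1-\varepsilon|x|^{-1}$, using that adding constants preserves $p$-harmonicity. With a potential this is lost, and we use test functions in which the $V$-terms cancel exactly, together with a cutoff of vanishing energy at the end opposite to $\zeta$.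

**Step 1: a gradient bound.** The functions $x\mapsto w(\rho x)$ solve equations with potentials $\rho^pV(\rho x)$, which are bounded on $\{\frac14<|x|<4\}$ uniformly in $\rho>0$. The regularity fact on balls covering the unit sphere gives $|\nabla w|\le C/|x|$ in $X$.

**Step 2: setup.** Let $K'$ be a neighborhood of $\zeta$ as in the definition, and $\hat v\in C((X\setminus K')\cup\Gamma)$ a positive supersolution in the interior $O$ of $X\setminus K'$ with $w\le\hat v$ on $\Gamma$. The set $(X\setminus K')\cup\Gamma=O\cup\Gamma$ is closed in $X$. For $\varepsilon>0$ let $v_\varepsilon=(1+\varepsilon)\hat v$, again a supersolution, and $\Omega=\{x\in O:w>v_\varepsilon\}$. On $\Gamma$, $\hat v\ge w>0$, so $w<v_\varepsilon$ there. By continuity the closure of $\Omega$ in $X$ is contained in $O$. For some $R$, $O\subset\{|x|<R\}$ if $\zeta=\infty$, and $O\subset\{|x|>R^{-1}\}$ if $\zeta=0$. Let $\phi\in C^\infty(X)$, $0\le\phi\le1$, be a cutoff: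

* if $\zeta=\infty$: $\phi=0$ for $|x|<\frac1n$, $\phi=1$ for $|x|>\frac2n$, $|\nabla\phi|\le Cn$;
* if $\zeta=0$: $\phi=1$ for $|x|<n$, $\phi=0$ for $|x|>2n$, $|\nabla\phi|\le C/n$.

**Step 3: the test functions.** Let
$$\varphi_1=\phi^p(w^p-v_\varepsilon^p)^+w^{1-p},\qquad\varphi_2=\phi^p(w^p-v_\varepsilon^p)^+v_\varepsilon^{1-p},$$
zero off $\Omega$. Their support is compact in $O$, where $w,v_\varepsilon$ are bounded above and below by positive constants, so they lie in $W^{1,p}\cap L^\infty$ and are admissible. Test the equation of $w$ with $\varphi_1$, the inequality of $v_\varepsilon$ with $\varphi_2$, and subtract. The $V$-terms are both $V\phi^p(w^p-v_\varepsilon^p)^+$ and cancel: $\int\Phi(\nabla w)\cdot\nabla\varphi_1-\Phi(\nabla v_\varepsilon)\cdot\nabla\varphi_2\le0$. With $f_1=\log w$, $f_2=\log v_\varepsilon$, this reads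
$$\int_\Omega\phi^p\mathcal E\le-p\int_\Omega\phi^{p-1}(w^p-v_\varepsilon^p)\,\nabla\phi\cdot\big(\Phi(\nabla f_1)-\Phi(\nabla f_2)\big),\tag{15}$$
where
$$\mathcal E=w^p\big[|\nabla f_1|^p-|\nabla f_2|^p-p\,\Phi(\nabla f_2)\cdot(\nabla f_1-\nabla f_2)\big]+v_\varepsilon^p\big[|\nabla f_2|^p-|\nabla f_1|^p-p\,\Phi(\nabla f_1)\cdot(\nabla f_2-\nabla f_1)\big].$$
To verify this, use $\Phi(\nabla w)=w^{p-1}\Phi(\nabla f_1)$ and $\nabla(v_\varepsilon^pw^{1-p})=v_\varepsilon^pw^{1-p}(p\nabla f_2+(1-p)\nabla f_1)$, and likewise with the roles exchanged. The parts without $\nabla\phi$ are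
$$\Phi(\nabla w)\cdot\nabla(w-v_\varepsilon^pw^{1-p})=w^p|\nabla f_1|^p+(p-1)v_\varepsilon^p|\nabla f_1|^p-pv_\varepsilon^p\Phi(\nabla f_1)\cdot\nabla f_2,$$
$$\Phi(\nabla v_\varepsilon)\cdot\nabla(w^pv_\varepsilon^{1-p}-v_\varepsilon)=pw^p\Phi(\nabla f_2)\cdot\nabla f_1-(p-1)w^p|\nabla f_2|^p-v_\varepsilon^p|\nabla f_2|^p,$$
whose difference is $\mathcal E$. The parts with $\nabla\phi$ are $p\phi^{p-1}(w^p-v_\varepsilon^p)\nabla\phi\cdot\Phi(\nabla f_i)$, $i=1,2$.

**Step 4: $\mathcal E$ controls $|\nabla f_1-\nabla f_2|^p$.** For $p\ge2$ and $x,z\in\mathbb R^d$,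
$$(\Phi(x)-\Phi(z))\cdot(x-z)=\tfrac12(|x|^b+|z|^b)|x-z|^2+\tfrac12(|x|^b-|z|^b)(|x|^2-|z|^2)\ge2^{1-p}|x-z|^p,\tag{16}$$
since the last product is nonnegative and $\max(|x|,|z|)\ge|x-z|/2$. Hence
$$|z|^p-|x|^p-p\,\Phi(x)\cdot(z-x)=p\int_0^1\big(\Phi(x+\tau(z-x))-\Phi(x)\big)\cdot(z-x)\,d\tau\ge p\,2^{1-p}|z-x|^p\int_0^1\tau^{p-1}d\tau=2^{1-p}|z-x|^p .$$
So $\mathcal E\ge2^{1-p}(w^p+v_\varepsilon^p)|\nabla f_1-\nabla f_2|^p$.

**Step 5: let the cutoff disappear.** On $\Omega$, $0\le w^p-v_\varepsilon^p\le w^p$, and $|\nabla f_2|^{p-1}\le C(|\nabla f_1|^{p-1}+|\nabla f_1-\nabla f_2|^{p-1})$. Young's inequality $\phi^{p-1}|\nabla f_1-\nabla f_2|^{p-1}|\nabla\phi|\le\epsilon'\phi^p|\nabla f_1-\nabla f_2|^p+C_{\epsilon'}|\nabla\phi|^p$ in (15), with the first term absorbed on the left (it is finite), gives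
$$\int_\Omega\phi^pw^p|\nabla f_1-\nabla f_2|^p\le C\int_X\big(|\nabla\phi|^p+|\nabla\phi|\,|\nabla f_1|^{p-1}\big)w^p .$$
Since $|\nabla f_1|\le C/|x|$ and $w\le2$, the right side is $\le Cn^{p-d}$ if $p<d$ and $\le Cn^{d-p}$ if $p>d$. It tends to $0$ as $n\to\infty$, while $\phi\to1$ pointwise. Thus $\nabla(\log(w/v_\varepsilon))^+=0$ a.e. in $O$. This function, extended by $0$ to $X$, lies in $W^{1,p}_{\rm loc}(X)$, because the closure of $\Omega$ in $X$ lies in $O$. It has zero gradient, and it vanishes on $K'\cap X$, which has nonempty interior. Since $X$ is connected it vanishes, i.e. $w\le(1+\varepsilon)\hat v$ in $O$. Let $\varepsilon\to0$: $w\le\hat v$ in $X\setminus K'$ (on $\Gamma$ by assumption).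

So $u$ and $v$ are both positive solutions of minimal growth in a neighborhood of $\partial\hat X\setminus\{\zeta\}$. By (2) they are not proportional. Part ii) fails, and Theorem 1 is proved. $\blacksquare$

## 15. The borderline $p=d$: bounded solutions do have a limiting ratio

We prove Theorem 2 for $\zeta=0$; the case $\zeta=\infty$ is identical with $|x|\to\infty$. Let $p=d\ge2$, and let $u,v$, with values in a compact subinterval of $(0,\infty)$, solve (1) in $0<|x|<r_0$ with $|x|^p|V|\le C$. As in Step 1 of Section 14, $|\nabla\log u|+|\nabla\log v|\le C/|x|$ for $|x|<r_0/2$. Put $z=\log(u/v)$.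

**Step 1: $z$ has finite conformal energy.** For a cutoff $\phi$ with compact support in $\{0<|x|<r_0/2\}$, test the equations of $u$ and $v$ with $\phi^p(u^p-v^p)u^{1-p}$ and $\phi^p(u^p-v^p)v^{1-p}$ and subtract. No positive part is needed, because both are solutions. This gives (15) as an equality, with integration over all $x$. By Step 4 of Section 14, for some $c_0>0$,
$$c_0\int\phi^p|\nabla z|^p\le C\int|\nabla\phi|\,|x|^{1-p}\,dx .$$
Take $\phi=1$ on $2\varepsilon<|x|<r_0/4$, $\phi=0$ outside $\varepsilon<|x|<3r_0/8$, $|\nabla\phi|\le C/|x|$. The right side is at most a constant times the integral of $|x|^{-p}$ over two annuli with fixed ratios of radii. As $p=d$, it is bounded independently of $\varepsilon$. Hence $\int_{|x|<r_0/4}|\nabla z|^d<\infty$.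

**Step 2: the oscillation on spheres tends to zero.** The functions $z_\rho(x)=z(\rho x)$ are, for small $\rho$, equi-Lipschitz and bounded on $\mathcal A=\{\frac12<|x|<2\}$, and $\int_{\mathcal A}|\nabla z_\rho|^d=\int_{\rho\mathcal A}|\nabla z|^d\to0$. By Arzelà–Ascoli every sequence $\rho\to0$ has a subsequence along which $z_\rho$ converges uniformly. The limit has zero gradient and is constant. So $\operatorname{osc}_{|x|=\rho}z\to0$ as $\rho\to0$.

**Step 3: the maximum on spheres converges.** Let $M(r)=\max_{|x|=r}u/v$. If $r_1<r<r_2$, then $M(r)\le\max\{M(r_1),M(r_2)\}=:M_0$. Indeed, apply Steps 3 and 4 of Section 14 with $\phi=1$, $w=u$ and $v_\varepsilon=(1+\varepsilon)M_0v$ in the annulus. The set $\{u>(1+\varepsilon)M_0v\}$ is relatively compact in it, so $(\log(u/((1+\varepsilon)M_0v)))^+$ has zero gradient and compact support, hence vanishes. Let $\varepsilon\to0$.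

A function with this property is monotone near $r=0$. If it is not nondecreasing, there are $r_1<r_2$ with $M(r_1)>M(r_2)$. For $s<r_1$, $M(r_1)\le\max\{M(s),M(r_2)\}$ forces $M(s)\ge M(r_1)>M(r_2)$. Then for $s<s'\le r_1$, $M(s')\le\max\{M(s),M(r_2)\}=M(s)$. So $M$ is nonincreasing on $(0,r_1]$.

Since $M$ is bounded above and below by positive constants, $M(r)\to M^*\in(0,\infty)$ as $r\to0$. Together with Step 2, $u/v\to M^*$ as $x\to0$. $\blacksquare$
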